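\title{Inner automorphisms of free groups as WWPD isometries of a quasi-tree}

\begin{abstract}
Let $F$ be a free group of rank $n\ge 2$. We construct a quasi-tree with an action of $\operatorname{Aut}(F)$ in which conjugation by $g\in F$ is loxodromic and WWPD if $g$ lies in no proper free factor, and has bounded orbits otherwise. This answers a question of Fournier-Facio and Wade. The vertices of the quasi-tree are triples of ends of $F$, and distance is measured by counting partitions of $\partial F$ that come from edges of free $F$-trees. The main step is a uniform bound, obtained from Whitehead's lemma, on how long such a partition can stay undecided along the axis of $g$. We also show that for $n\ge3$ conjugation by a power of a primitive element is not loxodromic in any action of $\operatorname{Aut}(F)$ on a hyperbolic graph.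
\end{abstract}

\section{Introduction}

Let $F=F_n$ be the free group of rank $n\ge2$. For $g\in F$ let $\operatorname{ad}_g\in\operatorname{Aut}(F)$ be the inner automorphism $x\mapsto gxg^{-1}$. The center of $F$ is trivial, so $g\mapsto\operatorname{ad}_g$ embeds $F$ in $\operatorname{Aut}(F)$, and
\begin{equation}\label{eq:conj}
\varphi\operatorname{ad}_g\varphi^{-1}=\operatorname{ad}_{\varphi(g)}\qquad(\varphi\in\operatorname{Aut}(F)).
\end{equation}
A subgroup $A\le F$ is a \emph{free factor} if $F=A*B$ for some $B$, and it is \emph{proper} if $A\ne F$. An element of $F$ is \emph{primitive} if it belongs to a basis.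

Let a group $G$ act by isometries on a Gromov-hyperbolic graph $Z$. An element $f\in G$ is \emph{loxodromic} if its stable translation length $\ell_\infty(f)=\lim_{k\to\infty} d(x,f^kx)/k$ is positive. Then $f^kx$ and $f^{-k}x$ converge, as $k\to\infty$, to two distinct points $\partial_+f,\partial_-f$ of the boundary $\partial Z$ that do not depend on $x$. A loxodromic element $f$ is \emph{WWPD}, in the sense of Bestvina--Bromberg--Fujiwara, if the $G$-orbit of the ordered pair $(\partial_+f,\partial_-f)$ is a discrete subset of $(\partial Z\times\partial Z)\setminus\Delta$, where $\Delta$ is the diagonal. One should think of the pair as an oriented axis of $f$. The condition then says that a translate of the axis which follows it, in the same direction, across a long enough window must have the same endpoints. Nothing is asked of the stabilizer of the pair.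

An element $f$ of a group is \emph{chiral} if $f^k$ is not conjugate to $f^{-k}$ for any $k\ge1$, and $g\in F$ is called chiral if $\operatorname{ad}_g$ is chiral in $\operatorname{Aut}(F)$. By \eqref{eq:conj} this means that there are no $k\ge1$ and $\varphi\in\operatorname{Aut}(F)$ with $\varphi(g^k)=g^{-k}$. The following question was posed by Fournier-Facio and Wade \cite{FFW}.

\medskip
\noindent\textbf{Question.} \emph{If $g\in F$ is chiral and not contained in a proper free factor, is there an action of $\operatorname{Aut}(F)$ on a hyperbolic graph in which $\operatorname{ad}_g$ is WWPD?}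
\medskip

To see what to expect, start with the action of $F$ on a Cayley tree $T$. Every $g\neq1$ is loxodromic, with fixed points $g^\pm\in\partial F$, and it is WWPD: only finitely many translates of its axis contain a given edge, and the pairs of ends separated by that edge form an open set. This action does not extend to $\operatorname{Aut}(F)$. By \eqref{eq:conj}, in any action of $\operatorname{Aut}(F)$ the number $\ell_\infty(\operatorname{ad}_g)$ is constant on $\operatorname{Aut}(F)$-orbits, whereas for basis elements $a,b$ the primitive elements $a$ and $ab$ translate $T$ by $1$ and $2$. What does extend is the action on $\partial F$, and there the orbit of $(g^+,g^-)$ consists of the pairs $(z^+,z^-)$ with $z\in\operatorname{Aut}(F)g$. For $g=a$ this orbit is not discrete: the elements $z_k=a^kba^k$ are primitive, the end $z_k^{+}$ begins with $a^k$ and the end $z_k^{-}$ begins with $a^{-k}$, so $(z_k^+,z_k^-)\to(a^+,a^-)$. This example needs the letter $b$, which $a$ does not use. For $g$ in no proper free factor there is no such free letter in any basis, and one guesses that the answer is yes, provided that a hyperbolic graph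 can be built which treats all free $F$-trees on the same footing and still sees the axis of $g$.

Chirality is what homogeneous quasimorphisms need: they are invariant under conjugation (Section~\ref{sec:primitive}), so they vanish on $f$ as soon as $f^k$ is conjugate to $f^{-k}$. It has no visible bearing on discreteness. If $\varphi(g^k)=g^{-k}$, then $\varphi$ exchanges $\partial_+\operatorname{ad}_g$ and $\partial_-\operatorname{ad}_g$, which only means that the reversed pair lies in the orbit.

The answer to the question is yes. Chirality is not needed, and one action works for all $g$ at once. A \emph{quasi-tree} is a geodesic space quasi-isometric to a simplicial tree.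

\begin{theorem}\label{thm:main}
Let $n\ge2$ and $F=F_n$. There is a connected Gromov-hyperbolic graph $\mathcal Q$, in fact a quasi-tree, with an action of $\operatorname{Aut}(F)$ by graph automorphisms such that for every $g\in F$:
\begin{enumerate}
\item[(a)] if $g$ is not contained in a proper free factor, then $\operatorname{ad}_g$ is loxodromic and WWPD; the orbit of $(\partial_+\operatorname{ad}_g,\partial_-\operatorname{ad}_g)$ is even closed and discrete in $(\partial\mathcal Q\times\partial\mathcal Q)\setminus\Delta$;
\item[(b)] if $g$ is contained in a proper free factor, then $\langle\operatorname{ad}_g\rangle$ has bounded orbits.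
\end{enumerate}
\end{theorem}

Part (b) concerns one action. For powers of primitive elements in rank at least three, no other action does better.

\begin{proposition}\label{prop:primitive}
If $n\ge3$ and $g$ is a power of a primitive element, then $\operatorname{ad}_g$ is not loxodromic in any isometric action of $\operatorname{Aut}(F_n)$ on a hyperbolic graph.
\end{proposition}

We make no claim about arbitrary actions for other elements of proper free factors.

In a tree, the distance between two vertices is the number of edges that separate them. We make this formula invariant under $\operatorname{Aut}(F)$. An edge of a free $F$-tree is recorded by the partition of $\partial F$ that it defines, a \emph{wall}, and a vertex is recorded by a triple of ends. Walls from different trees may cross, and counting all separating walls gives infinity; so we count only nested sequences of walls no two of which are crossed by a common wall. Section~\ref{sec:walls} sets this up and works out the case of rank two, and Section~\ref{sec:Q} shows that the count defines a quasi-tree $\mathcal Q$. The heart of the paper is Section~\ref{sec:overlap}: if $g$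 lies in no proper free factor, then no wall of any tree crosses two distant edges on the axis of $g$ in a Cayley tree where $g$ is shortest. Part (a) is deduced in Section~\ref{sec:wwpd}, part (b) is proved in Section~\ref{sec:factor}, and Proposition~\ref{prop:primitive}, which is independent of the rest, in Section~\ref{sec:primitive}.

\section{Hyperbolic graphs and free actions on trees}\label{sec:background}

\subsection{Hyperbolic graphs}

A connected graph carries the path metric in which edges have length $1$; it need not be locally finite. A geodesic triangle is \emph{$D$-slim} if each side lies in the $D$-neighborhood of the union of the other two, and the graph is \emph{hyperbolic} if all its geodesic triangles are $D$-slim for some $D$. We use two elementary facts about graphs.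

\begin{lemma}\label{lem:graphs}
Let $Z$ be a connected graph and $D\ge0$.
\begin{enumerate}
\item[(i)] Let $a_0,\dots,a_N$ be points of a geodesic segment $\alpha$ such that $a_0,a_N$ are its endpoints and $d(a_i,a_{i+1})\le D$ for all $i$. Then every point of $\alpha$ is within $D/2$ of some $a_i$.
\item[(ii)] Suppose that in every geodesic triangle whose corners are vertices, every vertex of a side is within $D$ of the union of the other two sides. Then $Z$ is hyperbolic.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Order $\alpha$ from $a_0$ to $a_N$. For $y\in\alpha$ there is $i$ with $a_i\le y\le a_{i+1}$.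

(ii) Triangles with corners at vertices are $(D+1)$-slim. A geodesic hexagon with corners at vertices is cut into four such triangles by the diagonals from one corner, so each of its sides lies within $4(D+1)$ of the union of the other five. Given any geodesic triangle, replace each side by the subsegment between its first and last vertex, or, if it contains no vertex, by an endpoint of the edge containing it. Each side moves by Hausdorff distance at most $1$, and so do its endpoints. Join the two new endpoints near each corner by a geodesic of length at most $2$; its points are within $2$ of the corner. This is a hexagon with corners at vertices, and each corner of the triangle lies on two sides, so the triangle is $(4D+7)$-slim.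
\end{proof}

The \emph{Gromov product} is $(x|y)_w=\frac12\bigl(d(x,w)+d(y,w)-d(x,y)\bigr)$. In a hyperbolic graph $Z$ there is $\delta\ge0$ with $(x|z)_w\ge\min\{(x|y)_w,(y|z)_w\}-\delta$ for all points $x,y,z,w$. A sequence $(x_i)$ \emph{converges at infinity} if $(x_i|x_j)_w\to\infty$, two such sequences are equivalent if $(x_i|y_j)_w\to\infty$, and $\partial Z$ is the set of equivalence classes; we write $x_i\to\omega$ if $(x_i)$ represents $\omega$. For $\omega,\omega'\in\partial Z$ let $(\omega|\omega')_w$ be the supremum of $\liminf_{i,j}(x_i|y_j)_w$ over all sequences $x_i\to\omega$, $y_j\to\omega'$. Isometries preserve these products. The following facts are standard.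
\begin{enumerate}
\item[(H1)] If $x_i\to\omega$ and $y_j\to\omega'$, then $(\omega|\omega')_w-2\delta\le\liminf_{i,j}(x_i|y_j)_w\le(\omega|\omega')_w$.
\item[(H2)] $(\omega|\omega'')_w\ge\min\{(\omega|\omega')_w,(\omega'|\omega'')_w\}-2\delta$.
\item[(H3)] $|(\omega|\omega')_w-(\omega|\omega')_{w'}|\le d(w,w')$ for $\omega\ne\omega'$.
\item[(H4)] $\partial Z$ is metrizable, $\omega_i\to\omega$ if and only if $(\omega_i|\omega)_w\to\infty$, and $(\omega|\omega')_w=\infty$ if and only if $\omega=\omega'$.
\item[(H5)] There is a constant $C_0$ with $(x|y)_w\le d(w,\alpha)\le(x|y)_w+C_0$ for every geodesic $\alpha$ from $x$ to $y$.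
\end{enumerate}
From the definitions, $\ell_\infty(f^r)=|r|\,\ell_\infty(f)$; for $r\geq 1$ and $f$ loxodromic, $\partial_\pm(f^r)=\partial_\pm f$; and an isometry that commutes with $f$ fixes $\partial_+f$ and $\partial_-f$.

\subsection{The trees}

Let $\mathcal T$ be the collection of simplicial trees $T$ with a free action of $F$, finite quotient graph, and all valences at least $3$. The quotient has Euler characteristic $1-n$, so $\sum(\operatorname{val}(v)-2)=2n-2$ over the vertices of $T/F$. All terms are positive, and hence \emph{all valences of $T$ are at most $2n$}.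

An orbit map $F\to T$ is a quasi-isometry. It identifies $\partial T$ equivariantly with $\partial F$, independently of the orbit, and the compact space $F\cup\partial F$ does not depend on a basis. Automorphisms of $F$ act on $\partial F$ by homeomorphisms, and $\operatorname{ad}_g$ acts as left translation by $g$. An element $g\neq1$ preserves a unique line $\operatorname{Ax}_T(g)$, its \emph{axis}, and translates it by a positive integer $\|g\|_T$ toward the end $g^+=\lim_{k\to\infty} g^k$ and away from $g^-=\lim_{k\to\infty} g^{-k}$. If $\xi\ne g^-$ then $g^k\xi\to g^+$. Commuting nontrivial elements have the same axis. The stabilizer in $F$ of an end is cyclic: the amount by which an element shifts a ray toward the end is a homomorphism to $\mathbb Z$, and an element of its kernel fixes a vertex.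

A \emph{direction} at a vertex $v$ is an edge $e$ at $v$. For a basis $X$, the Cayley tree $T_X\in\mathcal T$ has vertex set $F$ and an edge $[u,ux]$ for $u\in F$, $x\in X$. The direction at $u$ toward $uy$, for $y\in X^\pm=X\cup X^{-1}$, has \emph{label} $y$, and $F$ preserves labels. The number $\|g\|_{T_X}$ is the cyclic length $|g|_X$, the length of a cyclically reduced word conjugate to $g$. A tree with a free $F$-action and one orbit of vertices is the Cayley tree of a basis, since its quotient is a rose.

Two operations produce new trees. For $\varphi\in\operatorname{Aut}(F)$, let $\varphi T\in\mathcal T$ be the tree $T$ with $x\in F$ acting as $\varphi^{-1}(x)$. The identification $\partial(\varphi T)=\partial F$ is that of $T$ followed by $\varphi$, and $\|x\|_{\varphi T}=\|\varphi^{-1}(x)\|_T$. Next, let $X^\pm=J\sqcup J^c$ with both sets nonempty. The \emph{blow-up} $T_X(J)$ is obtained from $T_X$ by replacing each vertex $v$ with an edge $\varepsilon_v=[v_J,v_{J^c}]$ and attaching the directions at $v$ with labels in $J$ to $v_J$, the others to $v_{J^c}$. It is a tree with a free action, two orbits of vertices, of valences $|J|+1$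 and $|J^c|+1$, and $n+1$ orbits of edges. It lies in $\mathcal T$ if $|J|,|J^c|\ge2$.

\section{Walls and chains}\label{sec:walls}

\subsection{Definitions}

Removing an open edge $e$ from $T\in\mathcal T$ leaves two half-trees. Their boundaries $h$ and $h^c$ are complementary clopen subsets of $\partial F$, infinite because all valences are at least $3$. They are the \emph{sides} of $e$, a vertex is \emph{on} a side if it lies in the corresponding half-tree, and $\{h,h^c\}$ is the \emph{wall} of $e$; we often use one letter for an edge and its wall. Let $\mathcal W$ be the set of walls of all edges of all trees in $\mathcal T$. A \emph{half-space} is a side of a wall in $\mathcal W$. The half-spaces of $\varphi T$ are the images $\varphi(h)$ of those of $T$, so $\operatorname{Aut}(F)$ acts on $\mathcal W$. For a direction $e$ at $v$, the \emph{far side} $S_e$ is the side of $e$ that $v$ is not on. The far sides of the directions at $v$ partition $\partial F$.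

Two walls $\{h,h^c\}$ and $\{w,w^c\}$ \emph{cross} if the four sets $h\cap w$, $h\cap w^c$, $h^c\cap w$, $h^c\cap w^c$ are nonempty; we also say that the wall $\{w,w^c\}$ crosses the half-space $h$. Walls of the same tree never cross.

\begin{lemma}\label{lem:convex}
If $h\supseteq h'\supseteq h''$ are half-spaces and a wall crosses $h$ and $h''$, then it crosses $h'$.
\end{lemma}

\begin{proof}
Each side of the wall meets $h''\subseteq h'$ and meets $h^c\subseteq (h')^c$.
\end{proof}

Vertices of different trees cannot be compared, but triples of ends can. Let $V$ be the set of $3$-element subsets of $\partial F$; the group $\operatorname{Aut}(F)$ acts on it. For $T\in\mathcal T$ and $t\in V$, the three lines joining the points of $t$ meet in one vertex $\pi_T(t)$, the \emph{center}. Every vertex is a center, since it has at least three directions. For a half-space $h$ write $t\in^*h$ if at least two points of $t$ lie in $h$. Exactly one of $t\in^*h$, $t\in^*h^c$ holds, and if $t\in^*h$ and $t\in^*h'$ then $h\cap h'\neq\emptyset$. If $h$ is a side of an edge of $T$, then $t\in^*h$ if and only if $\pi_T(t)$ is on $h$: when the center is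 on $h$, the set $h^c$ lies in the far side of a single direction at the center, and so contains at most one point of $t$. We say that $h$ \emph{separates $t$ from $t'$} if $t\notin^*h$ and $t'\in^*h$.

\begin{definition}\label{def:chain}
A \emph{chain} is a sequence of half-spaces $h_1\supsetneq\dots\supsetneq h_m$, $m\geq 0$, such that every wall in $\mathcal W$ crosses at most one $h_i$. For $t,t'\in V$ let $\rho(t,t')$ be the supremum of the lengths $m$ of chains all of whose members separate $t$ from $t'$.
\end{definition}

Subsequences of chains are chains. The function $\rho$ is $\operatorname{Aut}(F)$-invariant, $\rho(t,t)=0$, and $\rho$ is symmetric because the complements of a chain, in reverse order, form a chain. It satisfies the triangle inequality: if a chain separates $t$ from $t''$ and $t'\in V$, then the members $h_i$ with $t'\in^*h_i$ separate $t$ from $t'$ and the others separate $t'$ from $t''$.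

\subsection{Twisted walls}

One family of walls explains the definition of a chain and will prove part (b) of the theorem. Let $F=A*\langle b\rangle$, let $Y$ be a basis of $A$ and $X=Y\cup\{b\}$. For $c\in A$ let $H_c^+$ and $H_c^-$ be the far sides of the directions $b$ and $b^{-1}$ at the vertex $c$ of $T_X$. These edges are distinct and point away from the subtree spanned by $A$, so the half-spaces $H_c^\pm$ are pairwise disjoint. Also $gH_c^\pm=H^\pm_{gc}$ for $g\in A$.

\begin{lemma}\label{lem:twist}
Let $c,c'\in A$, let $b'=cbc'^{-1}$, and let $X'$ be the basis $Y\cup\{b'\}$. In $T_{X'}$ the directions $b'$ and $b'^{-1}$ at the vertex $1$ have far sides $H_c^+$ and $H_{c'}^-$. Moreover $H_c^+\cup H_{c'}^-$ is a half-space.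
\end{lemma}

\begin{proof}
An edge of a Cayley tree divides the vertex set $F$ into two parts, and its sides are the sets of accumulation points of the two parts in $\partial F$. So it suffices to compare partitions of $F$. Collapsing the $Y$-edges of $T_X$ gives a tree $S$ with vertex set $F/A$ and edges $\{uA,ubA\}$, $u\in F$, and the partition of $F$ defined by $[u,ub]$ is the preimage of the partition of $F/A$ defined by $\{uA,ubA\}$. The same construction for $X'$ gives the tree with vertex set $F/A$ and edges $\{uA,ub'A\}=\{(uc)A,(uc)bA\}$, which is $S$ again. The edges $[1,b']$ and $[1,b'^{-1}]$ of $T_{X'}$ map to $\{A,cbA\}$ and $\{A,c'b^{-1}A\}$, which are also the images of the edges $[c,cb]$ and $[c',c'b^{-1}]$ of $T_X$. In each case the far side is the one away from the vertex $A$. This proves the first claim. For the second, take $J=\{b',b'^{-1}\}$. The blow-up $T_{X'}(J)$ has valences $3$ and $2n-1\ge3$, so it lies in $\mathcal T$, and $H_c^+\cup H_{c'}^-$ is a side of its edge $\varepsilon_1$.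
\end{proof}

\subsection{Rank two}\label{sec:ranktwo}

Let $X=\{a,b\}$, $A=\langle a\rangle$, and write $H_i^\pm$ for $H^\pm_{a^i}$, the set of ends that begin with $a^ib^{\pm1}$; see Figure~\ref{fig:ranktwo}. Besides the half-spaces $W_{i,j}=H_i^+\cup H_j^-$ of Lemma~\ref{lem:twist}, consider
\[
K_{i,j}=\{a^+\}\cup\bigcup_{m>i}H_m^+\cup\bigcup_{m>j}H_m^- .
\]
By Lemma~\ref{lem:twist}, in the Cayley tree of $\{a,a^iba^{-j}\}$ the two directions at $a^m$ that leave the axis of $a$ have far sides $H^+_{m+i}$ and $H^-_{m+j}$, so $K_{i,j}$ is a side of the edge $[1,a]$ of that tree. The set $K_{i,i}$ is also a side of the edge $[a^i,a^{i+1}]$ of $T_X$.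

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw[<->] (-1.8,0) node[left] {$a^-$} -- (4.8,0) node[right] {$a^+$};
\fill[gray!45] (3,0.45) -- (2.68,1.1) -- (3.32,1.1) -- cycle;
\fill[gray!45] (0,-0.45) -- (-0.32,-1.1) -- (0.32,-1.1) -- cycle;
\foreach \i in {-1,0,1,2,3,4} {
  \fill (\i,0) circle (1.3pt);
  \draw (\i,-0.45) -- (\i,0.45);
  \draw (\i,0.45) -- (\i-0.32,1.1) -- (\i+0.32,1.1) -- cycle;
  \draw (\i,-0.45) -- (\i-0.32,-1.1) -- (\i+0.32,-1.1) -- cycle;
  \node at (\i,1.35) {$H^+_{\i}$};
  \node at (\i,-1.35) {$H^-_{\i}$};
}
\draw[very thick] (0,0) -- (3,0);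
\node at (0.17,0.19) {$1$};
\node at (3.22,0.19) {$a^3$};
\end{tikzpicture}
\caption{The Cayley tree of $F_2=\langle a,b\rangle$ along the axis of $a$. The set $H_i^\pm$ consists of the ends that begin with $a^ib^{\pm1}$. The union of the two shaded sets is a side of an edge in another free $F_2$-tree, and its wall crosses the walls of exactly the three thick edges.}
\label{fig:ranktwo}
\end{figure}

\emph{Counting all nested walls gives infinity.} The half-spaces $K_{i,0}$, $i\in\mathbb Z$, are strictly nested, all contain $H_1^-$, and all miss $H_0^-$. So each of them separates a triple $t\subset H_0^-$ from a triple $t'\subset H_1^-$. But no two of them belong to a chain, because the wall of $W_{N,0}$ crosses $K_{i,0}$ for every $i<N$: the four intersections contain $H_N^+$, $H_0^-$, $a^+$ and $a^-$.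

\emph{The axis of $a$ gives no chain.} The same four witnesses show that $W_{N,0}$ crosses $K_{i,i}$ for $0\le i<N$. After a translation, any two edges on the axis of $a$ in $T_X$ are crossed by one wall.

\emph{The axis of the commutator is different.} Let $g=aba^{-1}b^{-1}$. The edges of $T_X$ crossed by $W_{i,j}$ are exactly those of the segment $[a^i,a^j]$: for any other edge, the side away from the segment lies in $H_i^+$, lies in $H_j^-$, or misses both. A translate of $\operatorname{Ax}_{T_X}(g)$ reads the periodic word $\cdots aba^{-1}b^{-1}\cdots$, which contains neither $aa$ nor $a^{-1}a^{-1}$, so it shares at most one edge with $[a^i,a^j]$. Hence the walls that destroyed the axis of $a$, and all their translates, cross at most one edge on the axis of $g$. Section~\ref{sec:overlap} proves a bound of this kind for all walls in $\mathcal W$ and all $g$ outside proper free factors.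

\section{The quasi-tree}\label{sec:Q}

We show that $\rho$ is finite and nearly additive along geodesics of \emph{each} tree $T\in\mathcal T$. These two facts make $V$ into a quasi-tree. The difficulty is that a chain is made of half-spaces from unknown trees, which must be located in the given tree $T$.

\subsection{Hulls and cores}

For $T\in\mathcal T$ and a half-space $h$, let $\operatorname{Hull}_T(h)$ be the union of the lines of $T$ with both ends in $h$. It is a subtree. An edge lies in it if and only if both its sides meet $h$, and a vertex lies in it if and only if the far sides of at least two directions at it meet $h$. In particular $t\in^*h$ implies $\pi_T(t)\in\operatorname{Hull}_T(h)$. The \emph{core} of the wall is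
\[
\operatorname{Core}_T(h)=\operatorname{Hull}_T(h)\cap\operatorname{Hull}_T(h^c).
\]
It is empty or a subtree, and its edges are exactly the edges of $T$ whose walls cross $h$. In Section~\ref{sec:ranktwo}, the core of $W_{i,j}$ in $T_X$ is the segment $[a^i,a^j]$.

\begin{lemma}\label{lem:core}
Let $T\in\mathcal T$ and let $v$ be a vertex of $T$.
\begin{enumerate}
\item[(i)] If $v\in\operatorname{Core}_T(h)$ and $e$ is a direction at $v$ that does not cross $h$, then $S_e\subseteq h$ or $S_e\subseteq h^c$.
\item[(ii)] If $h_1\supsetneq\dots\supsetneq h_m$ is a chain and $v\in\operatorname{Core}_T(h_i)$ for all $i$, then $m\le4n-1$.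
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The far sides of at least two directions at $v$ meet $h$, so $S_e^c$ meets $h$; in the same way it meets $h^c$. Since $e$ does not cross $h$, one of $S_e\cap h$, $S_e\cap h^c$ is empty.

(ii) There are at most $2n$ edges at $v$, and each crosses at most one $h_i$ by the chain condition. By (i), every $h_i$ crossed by none of them is a union of sets $S_e$, nonempty and not everything. A strictly nested sequence of such unions has length at most $2n-1$.
\end{proof}

\begin{lemma}\label{lem:finite}
If $\pi_T(t)$ and $\pi_T(t')$ are equal or adjacent for some $T\in\mathcal T$, then $\rho(t,t')\le 8n$. Consequently $\rho$ is finite.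
\end{lemma}

\begin{proof}
Let $v=\pi_T(t)$, $v'=\pi_T(t')$, and let $(h_i)$ be a chain separating $t$ from $t'$. Then $v\in\operatorname{Hull}_T(h_i^c)$ and $v'\in\operatorname{Hull}_T(h_i)$ for all $i$. By Lemma~\ref{lem:core}(ii), at most $4n-1$ indices have $v\in\operatorname{Hull}_T(h_i)$, and at most $4n-1$ have $v'\in\operatorname{Hull}_T(h_i^c)$. If $v=v'$, every index is of the first kind. Otherwise let $i$ be of neither kind and $e=[v,v']$. Then $e$ lies in neither hull, so each of $h_i$, $h_i^c$ is contained in one side of $e$. Two directions at $v'$ have far sides meeting $h_i$, and one of them is not $e$; so $h_i$ lies in the side that $v'$ is on. In the same way $h_i^c$ lies in the side that $v$ is on. Thus $h_i$ equals the side of $e$ that $v'$ is on, which happens for at most one $i$. The chain has length at most $8n-1$. For arbitrary $t,t'$, choose triples centered at the vertices of $[\pi_T(t),\pi_T(t')]$ and use the triangle inequality.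
\end{proof}

\subsection{Coarse additivity}

Say that $s\in V$ is \emph{$T$-between} $t$ and $t'$ if $\pi_T(s)\in[\pi_T(t),\pi_T(t')]$. To reverse the triangle inequality we must concatenate a chain from $t$ to $s$ with a chain from $s$ to $t'$. Some members may fail to separate $t$ from $t'$; these have $\pi_T(s)$ in their core, so they are few. The rest must be nested and uncrossed across the junction, and for this it is enough to drop one member on each side.

\begin{lemma}\label{lem:additive}
If $s$ is $T$-between $t$ and $t'$ for some $T\in\mathcal T$, then $\rho(t,s)+\rho(s,t')\le\rho(t,t')+8n$.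
\end{lemma}

\begin{proof}
Let $(h_i)$ and $(h'_j)$ be chains of maximal length separating $t$ from $s$ and $s$ from $t'$. Suppose $t'\notin^*h_i$. Then the subtree $\operatorname{Hull}_T(h_i^c)$ contains $\pi_T(t)$ and $\pi_T(t')$, hence $\pi_T(s)$, and $\pi_T(s)\in\operatorname{Hull}_T(h_i)$ because $s\in^*h_i$. By Lemma~\ref{lem:core}(ii) there are at most $4n-1$ such $i$. Suppose $t\in^*h'_j$. Then $\operatorname{Hull}_T(h'_j)$ contains $\pi_T(t)$ and $\pi_T(t')$, hence $\pi_T(s)$, and $\pi_T(s)\in\operatorname{Hull}_T((h'_j)^c)$; again there are at most $4n-1$ such $j$. Discard all these members and renumber. We are left with chains $h_1\supsetneq\dots\supsetneq h_p$ and $h'_1\supsetneq\dots\supsetneq h'_q$, where $p+q\ge\rho(t,s)+\rho(s,t')-8n+2$ and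
\[
t\notin^*h_i,\quad s,t'\in^*h_i,\qquad t,s\notin^*h'_j,\quad t'\in^*h'_j .
\]
It remains to show $\rho(t,t')\ge p+q-2$. Both chains separate $t$ from $t'$, so this holds if $p\le1$ or $q\le1$. Let $p,q\ge2$. The sets $h_i\cap h'_j$, $h_i^c\cap(h'_j)^c$ and $h_i\cap(h'_j)^c$ are nonempty because of $t'$, $t$ and $s$. So if $h_i$ and $h'_j$ do not cross, then $h'_j\subsetneq h_i$. The wall of $h'_1$ crosses at most one of $h_{p-1},h_p$, and in either case $h'_1\subsetneq h_{p-1}$. Thus
\[
h_1\supsetneq\dots\supsetneq h_{p-1}\supsetneq h'_1\supsetneq h'_2\supsetneq\dots\supsetneq h'_q .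
\]
A wall crossing $h_i$ with $i\le p-1$ and $h'_j$ with $j\ge2$ would cross $h'_1$ by Lemma~\ref{lem:convex}, and so cross two members of the chain $(h'_j)$. Hence $h_1,\dots,h_{p-1},h'_2,\dots,h'_q$ is a chain of length $p+q-2$ separating $t$ from $t'$.
\end{proof}

\subsection{The graph}

Let $R=24n$. Let $\mathcal Q$ be the graph with vertex set $V$ in which distinct $t,t'$ are joined by an edge if $\rho(t,t')\le R$. The group $\operatorname{Aut}(F)$ acts on $\mathcal Q$ by graph automorphisms. We write $d$ for the path metric.

\begin{lemma}\label{lem:compare}
The graph $\mathcal Q$ is connected, and $\rho(t,t')/R\le d(t,t')\le\rho(t,t')/(8n)+2$ for $t,t'\in V$.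
\end{lemma}

\begin{proof}
The first inequality is the triangle inequality for $\rho$. For the second, fix $T\in\mathcal T$ and let $v_0,\dots,v_N$ be the vertices of $[\pi_T(t),\pi_T(t')]$ in order. If $N=0$, then $d(t,t')\le1$ by Lemma~\ref{lem:finite}. Otherwise choose triples $s_i$ centered at $v_i$ with $s_0=t$, $s_N=t'$. We jump along the $s_i$ in steps that increase the $\rho$-distance from $t$ by about $8n$. Put $f(i)=\rho(t,s_i)$ and $i_k=\max\{i:f(i)\le8nk\}$ for $k\ge0$. If $i_k<i_{k+1}$, then $f(i_k+1)>8nk$ and $s_{i_k+1}$ is $T$-between $t$ and $s_{i_{k+1}}$, so Lemmas~\ref{lem:finite} and~\ref{lem:additive} give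
\[
\rho(s_{i_k},s_{i_{k+1}})\le8n+\rho(s_{i_k+1},s_{i_{k+1}})\le 8n+\bigl(f(i_{k+1})-f(i_k+1)+8n\bigr)\le24n=R .
\]
Also $\rho(t,s_{i_0})=0$, and $i_k=N$ as soon as $8nk\ge\rho(t,t')$. So $d(t,t')\le1+\lceil\rho(t,t')/(8n)\rceil$.
\end{proof}

In a tree, every path between two vertices passes through every vertex between them. The next lemma carries this over to $\mathcal Q$, for every $T\in\mathcal T$. It is the main tool for working in $\mathcal Q$.

\begin{lemma}\label{lem:bottleneck}
Let $s$ be $T$-between $t$ and $t'$ for some $T\in\mathcal T$. Every edge path in $\mathcal Q$ from $t$ to $t'$ contains a vertex within $6$ of $s$.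
\end{lemma}

\begin{proof}
Let $t=t_0,\dots,t_m=t'$ be the vertices of the path. If $m=0$, then $\pi_T(s)=\pi_T(t)$ and $d(t,s)\le1$ by Lemma~\ref{lem:finite}. Otherwise the segments $[\pi_T(t_i),\pi_T(t_{i+1})]$ cover $[\pi_T(t),\pi_T(t')]$, so $s$ is $T$-between $t_i$ and $t_{i+1}$ for some $i$. Then $\rho(t_i,s)\le R+8n=32n$ by Lemma~\ref{lem:additive}, and $d(t_i,s)\le6$ by Lemma~\ref{lem:compare}.
\end{proof}

\begin{proposition}\label{prop:hyperbolic}
The graph $\mathcal Q$ is hyperbolic, and it is a quasi-tree.
\end{proposition}

\begin{proof}
Fix $T\in\mathcal T$. We first show: \emph{every vertex of a geodesic $\alpha$ between $x,y\in V$ is within $12$ of a triple that is $T$-between $x$ and $y$.} Take triples $s_0=x,\dots,s_N=y$ centered at the consecutive vertices of $[\pi_T(x),\pi_T(y)]$, or just $x,y$ if the centers agree. Then $d(s_i,s_{i+1})\le1$ by Lemma~\ref{lem:finite}. By Lemma~\ref{lem:bottleneck} there are vertices $a_i\in\alpha$ with $d(a_i,s_i)\le6$, where $a_0=x$ and $a_N=y$. As $d(a_i,a_{i+1})\le13$, every vertex of $\alpha$ is within $6$ of some $a_i$ by Lemma~\ref{lem:graphs}(i), and so within $12$ of $s_i$.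

Let $z\in V$. A triple $T$-between $x$ and $y$ is $T$-between $x$ and $z$ or between $z$ and $y$, so by Lemma~\ref{lem:bottleneck} it is within $6$ of any geodesic from $x$ to $z$ or of any geodesic from $z$ to $y$. Lemma~\ref{lem:graphs}(ii) applies with $D=18$, and $\mathcal Q$ is hyperbolic.

By a theorem of Manning \cite[Theorem~4.6]{Manning}, a geodesic space is quasi-isometric to a simplicial tree if there is a constant $\Delta_0$ such that any two points have a midpoint within $\Delta_0$ of every path joining them. Let $x,y$ be points of $\mathcal Q$ and $m$ the midpoint of a geodesic between them. If $d(x,y)<2$, then $m$ is within $1$ of $x$. Otherwise let $x',y'$ be the first and last vertices of the geodesic; $m$ lies between them, so it is within $13$ of a triple $s$ that is $T$-between $x'$ and $y'$. A path from $x$ to $y$, extended by at most $1$ at each end, joins $x'$ to $y'$, so its image contains an edge path from $x'$ to $y'$ and comes within $6$ of $s$. The original path therefore comes within $20$ of $m$.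
\end{proof}

Only hyperbolicity is used below.

\section{Walls along the axis of $g$}\label{sec:overlap}

Let $g\in F$ lie in no proper free factor; in particular $g\ne1$. Write $g=g_0^r$ with $r\ge1$ and $g_0$ not a proper power. Then $g_0$ lies in no proper free factor, and if $\operatorname{ad}_{g_0}$ is loxodromic then so is $\operatorname{ad}_g=\operatorname{ad}_{g_0}^r$, with the same fixed points. So part (a) for $g_0$ implies part (a) for $g$, and \emph{in Sections~\ref{sec:overlap} and~\ref{sec:wwpd} we assume that $g$ is not a proper power.}

Choose a basis $X$ that \emph{minimizes} the cyclic length $\ell=|g|_X$ among all bases, and let $T_0=T_X$.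

\subsection{The Whitehead graph}

The \emph{Whitehead graph} $\operatorname{Wh}$ records the turns that the axis of $g$ takes. Its vertex set is $X^\pm$, and it has one edge for each $\langle g\rangle$-orbit of vertices $u$ of $\operatorname{Ax}_{T_0}(g)$, joining the labels of the two directions of the axis at $u$. If $c_1\cdots c_\ell$ is the cyclically reduced word of $g$, the edges join $c_i^{-1}$ to $c_{i+1}$, with indices modulo $\ell$. There are no loops, and the valence $\operatorname{val}(x)$ is the number of occurrences of $x^{\pm1}$ in the cyclic word. Since $F$ acts transitively on vertices and preserves labels, two directions at a vertex $v$ of $T_0$ have adjacent labels if and only if some translate $w\operatorname{Ax}_{T_0}(g)$ passes through $v$ along them.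

\begin{lemma}[Whitehead]\label{lem:whitehead}
The graph $\operatorname{Wh}$ is connected and remains connected after removing any one vertex.
\end{lemma}

\begin{proof}
Every valence is positive: if $x^{\pm1}$ did not occur, $g$ would lie in a conjugate of $\langle X\setminus\{x^{\pm1}\}\rangle$, a proper free factor. For $J\subseteq X^\pm$ let $\operatorname{cap}(J)$ be the number of edges of $\operatorname{Wh}$ between $J$ and $J^c$. We claim that
\begin{equation}\label{eq:cap}
x\in J,\ x^{-1}\notin J\quad\Longrightarrow\quad\operatorname{cap}(J)\ge\operatorname{val}(x).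
\end{equation}
In the blow-up $T_X(J)$, the axis of $g$ is the old axis with $\varepsilon_u$ inserted at each vertex $u$ whose two labels lie one in $J$ and one in $J^c$, so $g$ has translation length $\ell+\operatorname{cap}(J)$. The edge $[v,vx]$ of $T_0$ becomes an edge from $v_J$ to $(vx)_{J^c}$. These edges are pairwise disjoint and contain all vertices. Collapsing them gives a tree $T_1$ with a free action and one orbit of vertices, that is, the Cayley tree of a basis. A period of the axis contains $\operatorname{val}(x)$ of the collapsed edges, so $\|g\|_{T_1}=\ell+\operatorname{cap}(J)-\operatorname{val}(x)$. By minimality of $X$ this is at least $\ell$, which proves \eqref{eq:cap}.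

A component $J$ of $\operatorname{Wh}$ has $\operatorname{cap}(J)=0$, so by \eqref{eq:cap} it is closed under inversion. The edge from $c_i^{-1}$ to $c_{i+1}$ then shows that $c_i$ and $c_{i+1}$ lie in the same component. So one component contains all $c_i^{\pm1}$, and these exhaust $X^\pm$.

Suppose that $\operatorname{Wh}\setminus\{x\}$ is disconnected. Let $C$ be a component of it that does not contain $x^{-1}$, and let $J=C\cup\{x\}$. The edges leaving $J$ are the edges at $x$ that do not end in $C$, and at least one edge joins $x$ to $C$ because $\operatorname{Wh}$ is connected. So $\operatorname{cap}(J)<\operatorname{val}(x)$, against \eqref{eq:cap}.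
\end{proof}

This lemma is the only place where we use that $g$ lies in no proper free factor.

\subsection{The overlap of a wall}

Parametrize $\operatorname{Ax}_{T_0}(g)$ by $\mathbb R$, oriented toward $g^+$, so that $g$ translates by $1$ and the vertices are at $\frac1\ell\mathbb Z$. Let $p\colon\partial F\setminus\{g^+,g^-\}\to\frac1\ell\mathbb Z$ send an end to the position at which it branches off the axis. Then $p(g\xi)=p(\xi)+1$, and $p(\xi_i)\to\pm\infty$ forces $\xi_i\to g^\pm$.

Let $\tau\in\mathcal W$ be a wall that \emph{separates $g^\pm$}, meaning that it has sides $\tau^+\ni g^+$ and $\tau^-\ni g^-$. If $\tau$ is the wall of an edge of $T'\in\mathcal T$, this says that the edge lies on $\operatorname{Ax}_{T'}(g)$. Put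
\[
\lambda(\tau)=\min p(\tau^+\setminus\{g^+\}),\qquad\mu(\tau)=\max p(\tau^-\setminus\{g^-\}).
\]
The minimum exists because $\tau^+$ is infinite, closed and misses $g^-$, and $p$ has discrete values; the same holds for the maximum. Everything branching off before $\lambda(\tau)$ lies in $\tau^-$ and everything branching off after $\mu(\tau)$ lies in $\tau^+$, so the \emph{overlap} $\mu(\tau)-\lambda(\tau)$ measures the stretch of the axis along which $\tau$ is undecided. From the definitions,
\begin{equation}\label{eq:mono}
\begin{gathered}
\lambda(g\tau)=\lambda(\tau)+1,\qquad\mu(g\tau)=\mu(\tau)+1,\\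
\tau^+\supseteq\sigma^+\ \Longrightarrow\ \lambda(\tau)\le\lambda(\sigma)\text{ and }\mu(\tau)\le\mu(\sigma).
\end{gathered}
\end{equation}

We want a bound on the overlap that holds for all trees $T'$. The core of $\tau$ in $T_0$ can be arbitrarily large, so we cannot bound it. Instead we look at a leaf of the core. There all directions but one are decided, and Lemma~\ref{lem:whitehead} provides a translate of the axis that passes from one side of $\tau$ to the other at that leaf. Equivalently, some translate $\sigma$ of $\tau$ has overlap at most $0$. Since $\sigma$ is an edge of the same tree $T'$, the wall $\tau$ is trapped between two consecutive walls $g^k\sigma$, and this costs one period.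

\begin{example}\label{ex:commutator}
Let $n=2$, $X=\{a,b\}$ and $g=aba^{-1}b^{-1}$. A proper free factor is trivial or generated by a primitive element, so it meets $[F,F]$ trivially and does not contain $g$. In every basis $g$ is a nontrivial cyclic word with both exponent sums zero, so its length is at least $4$ and $X$ is minimizing. The element $g$ is not chiral, since exchanging $a$ and $b$ inverts it. The graph $\operatorname{Wh}$ is the $4$-cycle $a^{-1},b,a,b^{-1}$. Put the vertices $1,a,ab,aba^{-1}$ of the axis at $0,\frac14,\frac12,\frac34$.

Let $\tau$ be the wall of $W_{0,j}=H_0^+\cup H_j^-$ with $j\ge1$, as in Section~\ref{sec:ranktwo}. The end $g^-$ begins with $b$ and $g^+$ begins with $ab$, so $\tau$ separates $g^\pm$ and $\tau^-=W_{0,j}$. The core is $[1,a^j]$. At the leaf $1$ the direction $a$ is undecided, the far side of $b$ lies in $\tau^-$, and those of $a^{-1}$ and $b^{-1}$ lie in $\tau^+$. Removing $a$ from $\operatorname{Wh}$ leaves the path $b,a^{-1},b^{-1}$, whose edge from $b$ to $a^{-1}$ joins the two kinds. The axis takes this turn at the vertex $a$, so the translate to use is $\sigma=a\tau$, with $\sigma^+=H_1^+\cup H_{j+1}^-$;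 note that $\sigma^+=a\tau^-$. Here $H^-_{j+1}\subseteq\sigma^+$ and $H_1^-\subseteq\sigma^-$ both branch off at the vertex $a$, and $\lambda(\sigma)=\mu(\sigma)=\frac14$. For $\tau$ itself, $\lambda(\tau)=0$ and $\mu(\tau)=p(H_j^-)=\frac14$, whatever the length $j$ of the core. For the element $a$ in place of $g$, the Whitehead graph has a single edge, from $a$ to $a^{-1}$, and no turn is available at the leaf.
\end{example}

\begin{lemma}[Overlap lemma]\label{lem:overlap}
$\mu(\tau)-\lambda(\tau)\le1$ for every wall $\tau\in\mathcal W$ that separates $g^\pm$.
\end{lemma}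

\begin{proof}
Let $\tau$ be an edge of $T'\in\mathcal T$, and let $Q=\operatorname{Core}_{T_0}(\tau^+)$.

Suppose $Q=\emptyset$. The hulls of $\tau^+$ and $\tau^-$ in $T_0$ are disjoint subtrees, so an edge $e$ of $T_0$ separates them. Then $\tau^+$ lies in one side of $e$ and $\tau^-$ in the other, so $\tau$ is the wall of $e$. This edge lies on $\operatorname{Ax}_{T_0}(g)$, and $\mu(\tau)<\lambda(\tau)$.

Suppose $Q\ne\emptyset$. The subtree $Q$ is finite. Otherwise, being locally finite, it contains a ray; the edges of the ray cross $\tau$, and their sides shrink to the end of the ray, which is then a limit of points of $\tau^+$ and of points of $\tau^-$. But $\tau^+$ and $\tau^-$ are disjoint and closed. So $Q$ has a vertex $v$ of valence at most $1$ in $Q$; let $e_0$ be the edge of $Q$ at $v$, if there is one. A direction $e\neq e_0$ at $v$ does not cross $\tau$, so $S_e\subseteq\tau^+$ or $S_e\subseteq\tau^-$ by Lemma~\ref{lem:core}(i). Both kinds occur, because at least two far sides at $v$ meet $\tau^+$ and at least two meet $\tau^-$. By Lemma~\ref{lem:whitehead}, $\operatorname{Wh}$ with the label of $e_0$ removed is connected,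 so one of its edges joins the two kinds. Thus there are directions $e,e'\ne e_0$ at $v$ with $S_e\subseteq\tau^+$, $S_{e'}\subseteq\tau^-$, and $w\in F$ such that $w\operatorname{Ax}_{T_0}(g)$ passes through $v$ along $e$ and $e'$.

Let $\sigma=w^{-1}\tau$, an edge of $T'$, and $u=w^{-1}v$, a vertex of $\operatorname{Ax}_{T_0}(g)$ at position $s$, say. The two directions of the axis at $u$ are $w^{-1}e$ and $w^{-1}e'$, and their far sides lie in opposite sides of $\sigma$. One far side contains $g^+$ and the other $g^-$. So $\sigma$ separates $g^\pm$, the ends with $p>s$ lie in $\sigma^+$, and the ends with $p<s$ lie in $\sigma^-$. That is, $\mu(\sigma)\le s\le\lambda(\sigma)$.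

Both $\tau$ and the edges $g^k\sigma$ lie on the line $\operatorname{Ax}_{T'}(g)$, along which positive sides decrease toward $g^+$. So there is $k$ with $(g^k\sigma)^+\supseteq\tau^+\supseteq(g^{k+1}\sigma)^+$. By \eqref{eq:mono}, $\lambda(\tau)\ge\lambda(\sigma)+k$ and $\mu(\tau)\le\mu(\sigma)+k+1$, and hence $\mu(\tau)-\lambda(\tau)\le\mu(\sigma)-\lambda(\sigma)+1\le1$.
\end{proof}

The lemma transfers bounds from the axis of $g$ in any tree $T'$ to the axis in $T_0$. If $q$ is a vertex of $\operatorname{Ax}_{T'}(g)$ and $\varepsilon$ is the edge of the axis issuing from $q$ toward $g^+$, then an end $\xi\neq g^\pm$ that branches off $\operatorname{Ax}_{T'}(g)$ at $q$ or later lies in $(g^{-1}\varepsilon)^+$, and one that branches off at $g^mq$ or earlier lies in $(g^m\varepsilon)^-$. By \eqref{eq:mono},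
\begin{equation}\label{eq:transfer}
p(\xi)\ge\lambda(\varepsilon)-1\ \text{ in the first case},\qquad p(\xi)\le\mu(\varepsilon)+m\ \text{ in the second}.
\end{equation}

\begin{corollary}\label{cor:offaxis}
If a half-space $h$ contains neither $g^+$ nor $g^-$, then $p(h)$ has diameter at most $2$.
\end{corollary}

\begin{proof}
Let $h$ be a side of an edge of $T'\in\mathcal T$. The axis $\operatorname{Ax}_{T'}(g)$ lies in the other half-tree, so all ends in $h$ branch off it at one vertex $q$. By \eqref{eq:transfer} with $m=0$ we have $p(h)\subseteq[\lambda(\varepsilon)-1,\mu(\varepsilon)]$, an interval of length at most $2$ by Lemma~\ref{lem:overlap}.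
\end{proof}

The second consequence says that the axis of an element in the $\operatorname{Aut}(F)$-orbit of $g$ cannot follow the axis of $g$ for long in the same direction. In $T_0$ such an element $z$ may be very long, and there is no direct obstruction. We pass to a tree where $z$ is the shorter of the two; this is the second use of the minimality of $X$.

\begin{corollary}\label{cor:orbit}
Let $\varphi\in\operatorname{Aut}(F)$ and $z=\varphi(g)$. If $\{z^+,z^-\}\cap\{g^+,g^-\}=\emptyset$, then $p(z^+)-p(z^-)\le4$.
\end{corollary}

\begin{proof}
Let $T'=\varphi T_0$. By minimality of $X$,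
\[
\|z\|_{T'}=\|g\|_{T_0}=|g|_X\le|g|_{\varphi(X)}=|\varphi^{-1}(g)|_X=\|g\|_{T'} .
\]
Let $q,q'$ be the vertices at which $z^-,z^+$ branch off $\operatorname{Ax}_{T'}(g)$. Suppose that $q'$ is $g^2q$ or later. Then both axes contain $[q,q']$, both $g$ and $z$ translate from $q$ toward $q'$, and $[q,q']$ has length at least $2\|g\|_{T'}\ge\|g\|_{T'}+\|z\|_{T'}$. So $zgq$ and $gzq$ both equal the point of $[q,q']$ at distance $\|g\|_{T'}+\|z\|_{T'}$ from $q$. The action is free, so $zg=gz$ and the axes coincide, against the hypothesis. Hence $q'$ is earlier than $g^2q$, and \eqref{eq:transfer} with $m=2$ gives $p(z^+)-p(z^-)\le(\mu(\varepsilon)+2)-(\lambda(\varepsilon)-1)\le4$.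
\end{proof}

Both hypotheses matter. For $g=a$ the elements $z_k=a^kba^k$ of the introduction lie in the orbit and have $p(z_k^+)-p(z_k^-)=2k$. For $g=aba^{-1}b^{-1}$ and $z=g^kag^k$, a cyclically reduced word, the difference is at least $2k$; so for $k\geq 3$ this $z$ is not in the orbit of $g$.

\section{Loxodromic and WWPD}\label{sec:wwpd}

We keep the notation of Section~\ref{sec:overlap} and prove part (a) of Theorem~\ref{thm:main}.

\subsection{A chain along the axis}

Let $\sigma_0$ be the edge of $\operatorname{Ax}_{T_0}(g)$ from position $-\frac1\ell$ to position $0$, and let $\sigma_k=g^{2k}\sigma_0$ for $k\in\mathbb Z$. Then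
\[
\sigma_k^+=\{p\ge2k\}\cup\{g^+\},\qquad\sigma_k^-=\{p<2k\}\cup\{g^-\}.
\]
The spacing $2$ is chosen to beat the bound in Corollary~\ref{cor:offaxis}.

\begin{lemma}\label{lem:axischain}
No wall in $\mathcal W$ crosses both $\sigma_j$ and $\sigma_k$ for $j\ne k$.
\end{lemma}

\begin{proof}
A wall crossing $\sigma_j$ and $\sigma_k$ with $j<k$ crosses $\sigma_{j+1}$ by Lemma~\ref{lem:convex}; translating by $g^{-2j}$, we may assume that $\tau$ crosses $\sigma_0$ and $\sigma_1$. If $\tau$ separates $g^\pm$, a point of $\tau^+\cap\sigma_0^-$ shows $\lambda(\tau)<0$ and a point of $\tau^-\cap\sigma_1^+$ shows $\mu(\tau)\ge2$, against Lemma~\ref{lem:overlap}. Otherwise one side $h$ of $\tau$ contains neither $g^+$ nor $g^-$. It meets $\sigma_0^-$ and $\sigma_1^+$, so $p(h)$ contains a value below $0$ and a value at least $2$, against Corollary~\ref{cor:offaxis}.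
\end{proof}

Choose $\xi_0\in\partial F$ with $p(\xi_0)=0$, and let $o=\{g^+,g^-,\xi_0\}$ and $o_k=\operatorname{ad}_g^{2k}(o)=\{g^+,g^-,g^{2k}\xi_0\}$. The center $u_k=\pi_{T_0}(o_k)$ is the vertex of the axis at position $2k$, the positive endpoint of $\sigma_k$. For $k\ge1$ the sequence $\sigma_1^+\supsetneq\dots\supsetneq\sigma_k^+$ is a chain by Lemma~\ref{lem:axischain}, and it separates $o$ from $o_k$. So $\rho(o,o_k)\ge k$, and $d(o,\operatorname{ad}_g^{2k}o)\ge k/R$ by Lemma~\ref{lem:compare}. Hence $\ell_\infty(\operatorname{ad}_g)\geq 1/(2R)$ and \emph{$\operatorname{ad}_g$ is loxodromic on $\mathcal Q$}. Its fixed points are $\gamma_\pm=\partial_\pm\operatorname{ad}_g=\lim_{k\to\pm\infty}o_k$.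

\subsection{The pair of fixed points is isolated in its orbit}

Corollary~\ref{cor:orbit} is a statement about $\partial F$, and we need one about $\partial\mathcal Q$. The link is that a vertex of $\mathcal Q$ seen from $o$ in the direction of $\gamma_+$ must lie mostly in $\sigma_1^+$. Let $\delta$ and $C_0$ be the constants of Section~\ref{sec:background} for $\mathcal Q$. Let $L=d(o,o_1)=d(o,o_{-1})$, $M=L+6$, and
\[
U_\pm=\{\omega\in\partial\mathcal Q:(\omega|\gamma_\pm)_o>M+2\delta\}.
\]
By (H4), no sequence outside $U_\pm$ converges to $\gamma_\pm$, so $U_\pm$ contains an open neighborhood of $\gamma_\pm$.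

\begin{lemma}\label{lem:shadow}
Let $x_i\in V$ and $x_i\to\omega\in\partial\mathcal Q$. If $\omega\in U_+$, then $x_i\in^*\sigma_1^+$ for all large $i$. If $\omega\in U_-$, then $x_i\in^*\sigma_{-1}^-$ for all large $i$.
\end{lemma}

\begin{proof}
Let $x\in V$ with $x\notin^*\sigma_1^+$, and let $k\ge1$. Then $\pi_{T_0}(x)$ and $u_k$ are on opposite sides of $\sigma_1$, so the segment between them contains $u_1$, and $o_1$ is $T_0$-between $x$ and $o_k$. By Lemma~\ref{lem:bottleneck} a geodesic from $x$ to $o_k$ passes within $6$ of $o_1$, so within $M$ of $o$, and $(x|o_k)_o\le M$ by (H5). If $x_i\notin^*\sigma_1^+$ for infinitely many $i$, then (H1), applied to this subsequence and to $(o_k)$, gives $(\omega|\gamma_+)_o\le M+2\delta$, that is, $\omega\notin U_+$. If $x\notin^*\sigma_{-1}^-$ and $k\ge2$, then $\pi_{T_0}(x)$ and $u_{-k}$ are on opposite sides of $\sigma_{-1}$, so $o_{-1}$ is $T_0$-between $x$ and $o_{-k}$, and the same argument gives the second statement.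
\end{proof}

\begin{proposition}\label{prop:isolated}
If $\varphi\in\operatorname{Aut}(F)$ and $\varphi(\gamma_+,\gamma_-)\in U_+\times U_-$, then $\varphi(g)=g$ and $\varphi(\gamma_+,\gamma_-)=(\gamma_+,\gamma_-)$.
\end{proposition}

\begin{proof}
Let $z=\varphi(g)$. As $i\to\pm\infty$, the triples $\varphi(o_i)=\{z^+,z^-,z^{2i}\varphi(\xi_0)\}$ converge to $\varphi\gamma_\pm$ in $\partial\mathcal Q$, while $z^{2i}\varphi(\xi_0)\to z^\pm$ in $\partial F$. By Lemma~\ref{lem:shadow}, $\varphi(o_i)\in^*\sigma_1^+$ for large $i$. If $z^+$ were in the open set $\sigma_1^-$, then so would be $z^{2i}\varphi(\xi_0)$ for large $i$, and $\varphi(o_i)\in^*\sigma_1^-$. So $z^+\in\sigma_1^+$. Letting $i\to-\infty$ gives $z^-\in\sigma_{-1}^-$ in the same way.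

If $\{z^+,z^-\}$ and $\{g^+,g^-\}$ were disjoint, we would have $p(z^+)\ge2$ and $p(z^-)<-2$, against Corollary~\ref{cor:orbit}. So $z$ and $g$ fix a common end and lie in a cyclic subgroup. Neither is a proper power, so $z=g^{\pm1}$. The case $z=g^{-1}$ is excluded because $z^+=g^-\notin\sigma_1^+$. Thus $\varphi(g)=g$, so $\varphi$ commutes with $\operatorname{ad}_g$ by \eqref{eq:conj} and fixes $\gamma_+$ and $\gamma_-$.
\end{proof}

So $(\gamma_+,\gamma_-)$ is isolated in its orbit. The group acts on $(\partial\mathcal Q\times\partial\mathcal Q)\setminus\Delta$ by homeomorphisms, so every point of the orbit is isolated: \emph{$\operatorname{ad}_g$ is WWPD}. An automorphism with $\varphi(g)=g^{-1}$ sends the pair to $(\gamma_-,\gamma_+)$, outside $U_+\times U_-$; this is why chirality is not needed.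

\subsection{The orbit is closed}

A discrete set may still accumulate at a point outside it. To exclude this, we apply Proposition~\ref{prop:isolated} to $\varphi_i^{-1}\varphi_j$. This requires control of the basepoints $\varphi_io$, which we gain by sliding along the axis.

Let $\varphi_i(\gamma_+,\gamma_-)\to(\omega_+,\omega_-)$ with $\omega_+\ne\omega_-$; by (H4) sequences suffice. By (H2), used twice,
\[
(\omega_+|\omega_-)_o\ge\min\{(\omega_+|\varphi_i\gamma_+)_o,\ (\varphi_i\gamma_+|\varphi_i\gamma_-)_o,\ (\varphi_i\gamma_-|\omega_-)_o\}-4\delta .
\]
The left side is finite and the outer terms tend to infinity by (H4). So there is $C$ with $(\varphi_i\gamma_+|\varphi_i\gamma_-)_o\le C$ for all $i$.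

Fix $i$. By (H1) there are $j,k\ge1$ with $(\varphi_io_j|\varphi_io_{-k})_o\le C+1$, so by (H5) a geodesic $\alpha$ from $\varphi_io_{-k}$ to $\varphi_io_j$ has a vertex $y$ with $d(o,y)\le C+1+C_0$. For $-k\le m\le j$ the triple $o_m$ is $T_0$-between $o_{-k}$ and $o_j$. Lemma~\ref{lem:bottleneck}, applied to $\varphi_i^{-1}\alpha$, gives vertices $a_m\in\alpha$ with $d(a_m,\varphi_io_m)\le6$, where $a_{-k}$ and $a_j$ are the endpoints. Since $d(a_m,a_{m+1})\le L+12$, Lemma~\ref{lem:graphs}(i) gives $m_i$ with $d(y,\varphi_io_{m_i})\le L/2+12$. Hence $d(o,\varphi_io_{m_i})\le B$, where $B=C+C_0+L+13$ does not depend on $i$. Replacing $\varphi_i$ by $\varphi_i\operatorname{ad}_g^{2m_i}$ does not change $\varphi_i(\gamma_+,\gamma_-)$, and now $d(o,\varphi_io)\le B$ for all $i$.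

By (H3), (H2) and (H4), as $i,j\to\infty$,
\begin{align*}
(\gamma_\pm|\varphi_i^{-1}\varphi_j\gamma_\pm)_o&=(\varphi_i\gamma_\pm|\varphi_j\gamma_\pm)_{\varphi_io}\ \ge\ (\varphi_i\gamma_\pm|\varphi_j\gamma_\pm)_o-B\\
&\ge\min\{(\varphi_i\gamma_\pm|\omega_\pm)_o,(\omega_\pm|\varphi_j\gamma_\pm)_o\}-2\delta-B\ \to\ \infty .
\end{align*}
So $\varphi_i^{-1}\varphi_j(\gamma_+,\gamma_-)\in U_+\times U_-$ for all large $i,j$, and Proposition~\ref{prop:isolated} gives $\varphi_j(\gamma_+,\gamma_-)=\varphi_i(\gamma_+,\gamma_-)$. The sequence of pairs is eventually constant, so its limit lies in the orbit. This proves part (a) of Theorem~\ref{thm:main}.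

\section{Elements of proper free factors}\label{sec:factor}

Let $g$ lie in a proper free factor. Adding to it all but one element $b$ of a basis of a complementary factor, we get $g\in A$ with $F=A*\langle b\rangle$ and $A$ of rank $n-1\ge1$. We use the pairwise disjoint half-spaces $H_c^\pm$, $c\in A$, of Section~\ref{sec:walls}, which we call \emph{blocks}; each has a sign, and $g$ permutes the blocks preserving signs. In Section~\ref{sec:ranktwo} the twisted walls crossed any two edges on the axis of $a$. Now they must defeat every long chain, from any trees. A twisted wall needs two blocks of opposite signs, so we work with triples that see both signs. This is the only part of the proof of Theorem~\ref{thm:main} that uses trees in $\mathcal T$ with more than one orbit of vertices.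

Let $V_A\subseteq V$ be the set of triples whose points lie in three distinct blocks, not all of the same sign. It is nonempty since $A$ is infinite, and it is invariant under $\operatorname{ad}_g$.

\begin{proposition}\label{prop:bounded}
$\rho(t,t')\le8$ for all $t,t'\in V_A$.
\end{proposition}

\begin{proof}
Suppose that a chain of length $9$ separates $t$ from $t'$. Let $D_1,D_2,D_3$ and $D_1',D_2',D_3'$ be the blocks that contain the points of $t$ and of $t'$; call them the \emph{listed} blocks. Each of these at most six half-spaces crosses at most one member of the chain, so three members $h_1\supsetneq h_2\supsetneq h_3$ are crossed by none of them. Let $h$ be one of the three and $D$ a listed block. One of the inclusions $h\subseteq D$, $h^c\subseteq D$, $D\subseteq h$, $D\subseteq h^c$ holds. The first fails because $t'$ has two points in $h$ and at most one in $D$, and the second because $t$ has two points in $h^c$ and at most one in $D$. So $D\subseteq h$ or $D\subseteq h^c$. Two points of $t$ lie in $h_1^c$ and two points of $t'$ lie in $h_3$, so after renumbering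
\[
D_1,D_2\subseteq h_1^c,\qquad D_1',D_2'\subseteq h_3 .
\]

Suppose we find $i<j$ and blocks $P\ne P'$ contained in $h_i^c$ and $Q\neq Q'$ contained in $h_j$, with $P$ and $Q$ of opposite signs. The four blocks are distinct because $h_i^c\cap h_j=\emptyset$. By Lemma~\ref{lem:twist}, $P\cup Q$ is a half-space, and its complement contains $P'$ and $Q'$. Since $P,P'\subseteq h_i^c\subseteq h_j^c$ and $Q,Q'\subseteq h_j\subseteq h_i$, its wall crosses both $h_i$ and $h_j$, against the chain condition.

If one of $D_1,D_2$ and one of $D_1',D_2'$ have opposite signs, take them as $P$ and $Q$, the remaining two as $P'$ and $Q'$, and $(i,j)=(1,3)$. Otherwise $D_1,D_2,D_1',D_2'$ have the same sign, and $D_3$ has the opposite sign because $t\in V_A$. The middle half-space decides where to use $D_3$. If $D_3\subseteq h_2^c$, take $(i,j)=(2,3)$ and $P=D_3$, $P'=D_1$, $Q=D_1'$, $Q'=D_2'$. If $D_3\subseteq h_2$, take $(i,j)=(1,2)$ and $P=D_1$, $P'=D_2$, $Q=D_3$, $Q'=D_1'$; here $Q\ne Q'$ because the signs differ.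
\end{proof}

Since $8\le R$, the invariant set $V_A$ has diameter at most $1$ in $\mathcal Q$. So one orbit of $\langle\operatorname{ad}_g\rangle$ is bounded, and hence all are. This proves part (b) and, with Proposition~\ref{prop:hyperbolic} and Section~\ref{sec:wwpd}, completes the proof of Theorem~\ref{thm:main}.

\section{Powers of primitive elements}\label{sec:primitive}

We prove Proposition~\ref{prop:primitive}. The centralizer of a loxodromic element fixes its attracting point, and the displacement toward that point is a quasimorphism on the centralizer that is positive on the element. We show that for $\operatorname{ad}_a$, with $a$ primitive and $n\ge3$, every homogeneous quasimorphism on the centralizer vanishes.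

A function $\beta_0\colon G\to\mathbb R$ on a group is a \emph{quasimorphism} if $|\beta_0(\varphi\psi)-\beta_0(\varphi)-\beta_0(\psi)|$ is bounded. It is standard that the limit $\beta(\varphi)=\lim_{m\to\infty}\beta_0(\varphi^m)/m$ exists and defines a quasimorphism that is \emph{homogeneous}: $\beta(\varphi^m)=m\beta(\varphi)$ for $m\in\mathbb Z$. Let $D$ bound $|\beta(\varphi\psi)-\beta(\varphi)-\beta(\psi)|$. Then $\beta$ is invariant under conjugation, since $m|\beta(\psi\varphi\psi^{-1})-\beta(\varphi)|=|\beta(\psi\varphi^m\psi^{-1})-\beta(\varphi^m)|\le2D$ for all $m\geq 1$. It is additive on commuting elements, since then $m\beta(\varphi\psi)=\beta(\varphi^m\psi^m)$. And $|\beta(\varphi\psi\varphi^{-1}\psi^{-1})|\le D$, since $\beta(\varphi\psi\varphi^{-1})+\beta(\psi^{-1})=0$.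

Let $n\ge3$, let $\{a\}\cup Y$ be a basis, so $|Y|\ge2$, and let $g$ be a power of $a$. Suppose that $\operatorname{ad}_g$ is loxodromic in an action of $\operatorname{Aut}(F)$ on a hyperbolic graph $Z$. Then so is $\eta=\operatorname{ad}_a$. Let $G=\{\varphi\in\operatorname{Aut}(F):\varphi(a)=a\}$. It contains $\eta$, commutes with $\eta$ by \eqref{eq:conj}, and so fixes $\gamma=\partial_+\eta$.

\subsection{A quasimorphism with $\beta(\eta)>0$}

Fix $x_0\in Z$, let $x_m=\eta^mx_0\to\gamma$, and define the Busemann function
\[
\mathfrak b(x,y)=\limsup_{m\to\infty}\bigl(d(x,x_m)-d(y,x_m)\bigr)\qquad(x,y\in Z).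
\]
It depends little on the sequence. Indeed $d(x,w)-d(y,w)=d(x,y)-2(x|w)_y$. If $w_i\to\gamma$ and $w'_j\to\gamma$, then $(w_i|w_j')_y\to\infty$ while $(x|\,\cdot\,)_y\le d(x,y)$, so the $\delta$-inequality gives $|(x|w_i)_y-(x|w'_j)_y|\le\delta$ for large $i,j$. Taking $w'_j=x_j$ we get, for every sequence $w_i\to\gamma$,
\begin{equation}\label{eq:busemann}
\bigl|d(x,w_i)-d(y,w_i)-\mathfrak b(x,y)\bigr|\le2\delta\qquad\text{for large }i.
\end{equation}
Applying \eqref{eq:busemann} with $w_i=x_i$ to three pairs gives $|\mathfrak b(x,z)-\mathfrak b(x,y)-\mathfrak b(y,z)|\le6\delta$. For $\varphi\in G$ we have $\varphi^{-1}x_i\to\gamma$, and \eqref{eq:busemann} with $w_i=\varphi^{-1}x_i$ gives $|\mathfrak b(\varphi x,\varphi y)-\mathfrak b(x,y)|\le2\delta$. So $\beta_0(\varphi)=\mathfrak b(x_0,\varphi x_0)$ satisfies $|\beta_0(\varphi\psi)-\beta_0(\varphi)-\beta_0(\psi)|\le8\delta$ on $G$. Let $\beta$ be its homogenization.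

Put $d_N=d(x_0,x_N)$. Then $\beta_0(\eta^m)=\limsup_N(d_N-d_{N-m})$ for $m\ge1$. If $d_N-d_{N-m}\le\kappa$ for all large $N$, then summing over multiples of $m$ gives $m\,\ell_\infty(\eta)=\lim_jd_{jm}/j\le\kappa$. Hence $\beta_0(\eta^m)\ge m\,\ell_\infty(\eta)$, and $\beta(\eta)\ge\ell_\infty(\eta)>0$.

\subsection{Every homogeneous quasimorphism vanishes on $\eta$}

Below, an automorphism fixes the basis elements that are not mentioned; all of them fix $a$ and so lie in $G$. For $y\in Y$ let $L_y\colon y\mapsto ay$ and $R_y\colon y\mapsto ya^{-1}$. These elements commute pairwise, $L_yR_y$ sends $y$ to $aya^{-1}$, and therefore $\eta=\prod_{y\in Y}L_yR_y$. By additivity it suffices to show $\beta(L_y)=\beta(R_y)=0$.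

The point is that every power of $R_y$ is a single commutator in $G$. Choose $c\in Y\setminus\{y\}$; this is where $n\ge3$ is used. Let $e\colon y\mapsto yc$ and $f_k\colon c\mapsto a^kc$. Applying $f_k^{-1},e^{-1},f_k,e$ in this order gives
\[
y\mapsto y\mapsto yc^{-1}\mapsto yc^{-1}a^{-k}\mapsto ya^{-k},\qquad c\mapsto a^{-k}c\mapsto a^{-k}c\mapsto c\mapsto c .
\]
So $ef_ke^{-1}f_k^{-1}=R_y^k$, and $|k\beta(R_y)|\le D$ for all $k$, which forces $\beta(R_y)=0$. For the inversion $\iota\colon y\mapsto y^{-1}$ we have $\iota L_y\iota^{-1}(y)=\iota(y^{-1}a^{-1})=ya^{-1}$, so $\iota L_y\iota^{-1}=R_y$ and $\beta(L_y)=0$. Hence $\beta(\eta)=0$, a contradiction. This proves Proposition~\ref{prop:primitive}.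

\begin{thebibliography}{9}

\bibitem{FFW}
Francesco Fournier-Facio and Richard D. Wade, \emph{Aut-invariant quasimorphisms on groups}, arXiv:2211.00800 (2022).

\bibitem{Manning}
Manning, \emph{Geometry of pseudocharacters}, Geom. Topol. \textbf{9} (2005).

\end{thebibliography}
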